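# Inscribed boxes with prescribed edge ratios on centrally symmetric surfaces: a counterexample near the round sphere

## 1. Odd embeddings, centered boxes, and four diagonals

Throughout, $S^2$ is the unit sphere in $\mathbb R^3$, the standard basis is $e_1,e_2,e_3$, and we also write $e_z=e_3$.

**Definition 1 (odd embedding).** A $C^1$ embedding $f:S^2\to\mathbb R^3$ is an injective $C^1$ map whose derivative is injective at every point. It is *odd* if $f(-x)=-f(x)$ for all $x\in S^2$.

The surface $f(S^2)$ is then symmetric about the origin. It does not contain the origin, since $f(x)=0$ would give $f(-x)=0=f(x)$, against injectivity.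

*Example.* $f(x)=(x_1,x_2,2x_3)$ is odd, and $f(S^2)$ is the ellipsoid $y_1^2+y_2^2+y_3^2/4=1$.

**Definition 2 (radial graph).** Let $u:S^2\to\mathbb R$ be even, meaning $u(-x)=u(x)$, and let $\varepsilon>0$ satisfy $\varepsilon\max|u|<1$. Put $f_\varepsilon(x)=(1+\varepsilon u(x))\,x$.

Since $1+\varepsilon u>0$, a point $ty$ with $t>0$, $|y|=1$ lies on $f_\varepsilon(S^2)$ if and only if $t=1+\varepsilon u(y)$. If $u$ is $C^1$, then $f_\varepsilon$ is an odd $C^1$ embedding. Oddness is clear from evenness of $u$. Moreover $f_\varepsilon(x)/|f_\varepsilon(x)|=x$, so composing $f_\varepsilon$ with radial projection gives the identity of $S^2$, and both $f_\varepsilon$ and its derivative are injective.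

*Example.* For $u(x)=x_3^2$ the surface is the sphere pushed outward near the two poles, by the factor $1+\varepsilon$ at the poles and not at all on the equator.

**Definition 3 (box of type $(a,b,c)$).** For $a,b,c>0$, a box of type $(a,b,c)$ is a rectangular box centered at $0$ with edge lengths proportional to $a:b:c$. It is *inscribed* in a surface if all eight vertices lie on the surface.

*Example.* The points $t(\pm1,\pm2,\pm3)$ are the vertices of a box of type $(1,2,3)$. It is inscribed in the ellipsoid of the first example exactly when $t^2(1+4+\tfrac94)=1$, that is, $t^2=4/29$.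

Multiplying $(a,b,c)$ by a constant does not change the type, so from now on we normalize $a^2+b^2+c^2=1$, and we write $(a_1,a_2,a_3)=(a,b,c)$ when an index is convenient. Put
$$w_1=(a,b,c),\quad w_2=(a,-b,-c),\quad w_3=(-a,b,-c),\quad w_4=(-a,-b,c).$$
These are unit vectors, one on each of the four diagonals of the box with vertices $(\pm a,\pm b,\pm c)$.

**Definition 4 (bad rotation).** Let $u$ be an even function on $S^2$. A rotation $R\in SO(3)$ is *bad for $u$* if
$$u(Rw_1)=u(Rw_2)=u(Rw_3)=u(Rw_4).\tag{1}$$

*Example.* For $u=0$ every rotation is bad. For $u(x)=x_3^2$ the identity is bad, since all four values are $c^2$. The rotation by $45^\circ$ about $e_1$ is not bad: the third coordinate of $Rw$ is $(y+z)/\sqrt2$ for $w=(x,y,z)$, so $w_1$ gives the value $(b+c)^2/2$ and $w_3$ gives $(b-c)^2/2$, and these differ because $bc\ne0$.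

We use the following textbook facts.

*Rotation vectors.* For $m\in\mathbb R^3$ let $T_m$ be the rotation about the axis $m$ through the angle $|m|$ (and $T_0=\mathrm{id}$). Rodrigues' formula says
$$T_mv=\cos|m|\,v+\frac{\sin|m|}{|m|}\,m\times v+\frac{1-\cos|m|}{|m|^2}\,(m\cdot v)\,m .$$
Hence $T_mv=v+m\times v+\frac12m\times(m\times v)+O(|m|^3)$, uniformly for unit $v$ and $|m|\le1$. A rotation by the angle $|m|$ moves each unit vector by at most $|m|$. If a unit vector $y$ makes an angle $\phi\in(0,\pi)$ with $e_z$, then $m=\phi\,(e_z\times y)/|e_z\times y|$ is horizontal and $T_me_z=y$. For example, $m=(t,0,0)$ takes $e_z$ to $(0,-\sin t,\cos t)$.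

*Weierstrass.* A continuous function on $S^2$ is a uniform limit of polynomials.

*Hadamard.* A compact connected $C^2$ surface in $\mathbb R^3$ with positive Gauss curvature is strictly convex.

## 2. Do all edge ratios occur on every symmetric surface?

The following question is from "Inscribing cubes and covering by rhombic dodecahedra via equivariant topology" by Tamas Hausel, Endre Makai Jr. and Andras Szucs (arXiv:math/9906066, 1999). Two results are known for every odd $C^1$ embedding $f$.

* (K1) There is a cube centered at the origin with all its vertices on $f(S^2)$.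
* (K2) There is a square based box centered at the origin, with any given ratio of the height to the basic edge, with all its vertices on $f(S^2)$.

In the language above, (K2) says that a box of type $(a,a,c)$ is always inscribed. The question is whether this extends to all types: given arbitrary $a,b,c>0$, must every odd $f$ admit an inscribed box of type $(a,b,c)$? The answer is no.

**Theorem 1.** Let $a,b,c>0$ be pairwise distinct, with no quotient of two of them equal to $\sqrt3$. Then there is an even polynomial $u$ on $\mathbb R^3$ such that for every $\varepsilon>0$ with $\varepsilon\max_{S^2}|u|<1$ the map $f_\varepsilon(x)=(1+\varepsilon u(x))x$ is an odd real-analytic embedding of $S^2$, and no box of type $(a,b,c)$ has all eight vertices on $f_\varepsilon(S^2)$. As $\varepsilon\to0$ these surfaces converge to $S^2$ in $C^\infty$, and they are strictly convex for small $\varepsilon$.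

**Corollary.** If two of $a,b,c$ are equal, every odd $C^1$ embedding has an inscribed box of type $(a,b,c)$. If $a,b,c$ are pairwise distinct and no quotient equals $\sqrt3$, there is an odd embedding with no such box. In particular the assertion in the question is false, for instance for $1:2:3$.

*Proof of the Corollary from Theorem 1.* The first part is (K2), with the equal edges forming the base. The second part is Theorem 1. The triple $(1,2,3)$ is pairwise distinct and its quotients are rational, hence different from $\sqrt3$. $\blacksquare$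

The types covered by Theorem 1 form an open dense set of shapes. Types with $a,b,c$ pairwise distinct and some quotient equal to $\sqrt3$ are not settled here. Section 11 proves that the construction below cannot work for them.

## 3. Spheres and ellipsoids by hand

On the round sphere every rotation gives an inscribed box. The next case is an ellipsoid $\{y:y^TQy=1\}$ with $Q$ symmetric positive definite. The points $\pm tRw_i$ lie on it if and only if $t^2\,w_i^TMw_i=1$ for all $i$, where $M=R^TQR$. Put $d=a^2M_{11}+b^2M_{22}+c^2M_{33}$, $X=abM_{12}$, $Y=acM_{13}$, $Z=bcM_{23}$. The four numbers $w_i^TMw_i$ are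
$$d+2(X+Y+Z),\quad d+2(-X-Y+Z),\quad d+2(-X+Y-Z),\quad d+2(X-Y-Z).$$
The first two agree iff $X+Y=0$, and the last two agree iff $X=Y$. So equality of all four forces $X=Y=0$, and then the first and third give $Z=0$. Hence the box is inscribed for a suitable $t$ exactly when $M$ is diagonal, that is, when the edges of the box are parallel to principal axes of the ellipsoid.

So every ellipsoid carries boxes of every type, and no ellipsoid is a counterexample. If its semi-axes are distinct and $a,b,c$ are distinct, there are exactly six such boxes, one for each way of assigning $a,b,c$ to the axes. If the ellipsoid is one of revolution with three not all equal semi-axes, the box has one edge along the axis of revolution and may spin freely about it, so the boxes come in three circles. The proof below starts from a function whose bad rotations form just such circles and then perturbs it so as to destroy all of them.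

## 4. From boxes to four equal values of an even function

**Lemma 1.** Let $u$ be even and $\varepsilon\max|u|<1$. A box of type $(a,b,c)$ is inscribed in $f_\varepsilon(S^2)$ if and only if some $R\in SO(3)$ is bad for $u$. If $R$ is bad, so is $R\gamma$ for $\gamma$ the rotation by $\pi$ about any coordinate axis.

*Proof.* A box of type $(a,b,c)$ has vertices $t(\pm a\,g_1\pm b\,g_2\pm c\,g_3)$ with $t>0$ and $g_1,g_2,g_3$ an orthonormal frame. Replacing $g_1$ by $-g_1$ if the frame is left-handed does not change the vertex set, so we may write $g_l=Re_l$ with $R\in SO(3)$. Of the eight sign patterns, those with an even number of minus signs are $w_1,\dots,w_4$, and the others are their negatives. So the vertex set is $\{\pm tRw_i\}$. Since $|w_i|=1$ and $u$ is even, $\pm tRw_i\in f_\varepsilon(S^2)$ iff $t=1+\varepsilon u(Rw_i)$. A common $t$ for $i=1,\dots,4$ exists iff $R$ is bad, and it is then automatically positive. Finally, condition (1) depends only on the four lines $\mathbb RRw_i$, and $\gamma$ permutes the lines $\mathbb Rw_i$.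 $\blacksquare$

For even continuous $u$ put
$$\Delta_u(R)=\max_iu(Rw_i)-\min_iu(Rw_i),\qquad\text{so that}\qquad|\Delta_u(R)-\Delta_{\tilde u}(R)|\le2\|u-\tilde u\|_\infty.\tag{2}$$
A rotation is bad for $u$ iff $\Delta_u(R)=0$.

**Lemma 2.** To prove Theorem 1 it suffices to find a smooth even function on $S^2$ with no bad rotation.

*Proof.* Let $\tilde u$ be such a function. The continuous function $\Delta_{\tilde u}$ is positive on the compact group $SO(3)$, so it has a positive minimum, and by (2) every even function uniformly close enough to $\tilde u$ has no bad rotation either. By Weierstrass there is a polynomial $P$ that close to $\tilde u$ on $S^2$. Its even part $\frac12(P(x)+P(-x))$ is at least as close, because $\tilde u$ is even. Call this even part $u$. For every $\varepsilon>0$ with $\varepsilon\max_{S^2}|u|<1$ the map $f_\varepsilon$ is an odd embedding (Section 1), it is real-analytic because $u$ is a polynomial, and by Lemma 1 its image carries no box of type $(a,b,c)$. Since $f_\varepsilon(x)-x=\varepsilon u(x)x$, the surfaces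 converge to $S^2$ in $C^\infty$. Their Gauss curvature converges uniformly to $1$, so it is positive for small $\varepsilon$, and the surface is strictly convex by Hadamard. $\blacksquare$

From here on the task is to find a smooth even $u$ with no bad rotation.

## 5. A height function whose bad rotations have a vertical edge

Use height $z$ and azimuth $\theta$ on $S^2$. We want a function of height alone for which the bad rotations are easy to list and which is exactly linear in $z$ near the heights $a_1,a_2,a_3$. Here $a,b,c$ are pairwise distinct.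

Choose $\rho>0$ so small that the intervals $[a_k-\rho,a_k+\rho]$, $k=1,2,3$, are pairwise disjoint and contained in $(2\rho,1)$. Let $g:[0,1]\to[0,1]$ be smooth and nondecreasing, $g=0$ near $0$, $g=1$ on $[2\rho,1]$, and put
$$\omega(z)=z^2+(z-z^2)g(z),\qquad\omega'=2z(1-g)+g+(z-z^2)g'>0\ \text{ on }(0,1].$$
(The last term is nonnegative, and $2z(1-g)$ and $g$ do not vanish together.) So $\omega$ is strictly increasing, $\omega=z^2$ near $0$, and $\omega(z)=z$ for $z\ge2\rho$. Hence $u_0=\omega(|z|)$ is a smooth even function on $S^2$.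

**Lemma 3 (localization).** If $R$ is bad for $u_0$, then $R^Te_z=\pm e_k$ for some $k$. For $r>0$ let $\mathcal N_r$ be the open set of $R\in SO(3)$ such that for some $k$ and some sign the angle between $Re_k$ and $\pm e_z$ is less than $r$. Then there is $\delta_0(r)>0$ such that for every even continuous $u$ with $\|u-u_0\|_\infty<\delta_0(r)/2$, all rotations bad for $u$ lie in $\mathcal N_r$.

*Proof.* Let $(\xi_1,\xi_2,\xi_3)=R^Te_z$ and $X=a\xi_1$, $Y=b\xi_2$, $Z=c\xi_3$. The heights $e_z\cdot Rw_i=w_i\cdot R^Te_z$ are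
$$X+Y+Z,\quad X-Y-Z,\quad -X+Y-Z,\quad -X-Y+Z.$$
If $R$ is bad for $u_0$, the squares of these heights agree, because $\omega$ is strictly increasing. The first two give $X(Y+Z)=0$, and the last two give $X(Y-Z)=0$, so $XY=XZ=0$. The first and third give $Y(X+Z)=0$, so $YZ=0$ too. Thus at most one $\xi_l$ is nonzero, and $R^Te_z=\pm e_k$.

By this, $\Delta_{u_0}>0$ on the compact set $SO(3)\setminus\mathcal N_r$, so $\Delta_{u_0}\ge\delta_0(r)$ there for some $\delta_0(r)>0$. If $R$ is bad for $u$, then (2) gives $\Delta_{u_0}(R)\le2\|u-u_0\|_\infty<\delta_0(r)$, so $R\in\mathcal N_r$. $\blacksquare$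

We now perturb $u_0$ only in the three bands around the heights $a_k$. Let $\chi$ be a smooth cutoff with values in $[0,1]$, $\chi=1$ on $[-\rho/2,\rho/2]$, $\chi=0$ off $[-\rho,\rho]$. For each $k$ let $U_k$ be smooth and $\pi$-periodic with $\frac12\le U_k\le\frac32$, and let $\psi_k$ be smooth and $2\pi$-periodic. For $\eta\in(0,1]$ and $z\ge0$ put
$$u=\omega(z)+\sum_{k=1}^3\chi(z-a_k)\bigl[(U_k(\theta)-1)(z-a_k)-\eta\,U_k(\theta)\psi_k(\theta)\bigr],$$
and extend by $u(-x)=u(x)$. The corrections live away from the equator and the poles, where $u=z^2$ and $u=|z|$ respectively, so $u$ is smooth and even. On the bands $\omega(z)=z$, so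
$$u=a_k+U_k(\theta)\bigl(z-a_k-\eta\psi_k(\theta)\bigr)\qquad\text{for }|z-a_k|\le\rho/2.\tag{3}$$
Here $\psi_k$ shifts the level curve of $u$, and $U_k$ changes the slope of $u$ in the vertical direction. Requiring $U_k$ to be $\pi$-periodic gives opposite azimuths the same slope.

## 6. Coordinates near the three circles, and the size of the tilt

Fix $k$, and let $(i,j,k)$ be the even permutation of $(1,2,3)$ ending in $k$. Put
$$p=a_i,\quad q=a_j,\quad h=a_k,\quad r_0=\sqrt{p^2+q^2}=\sqrt{1-h^2},\quad\kappa=\frac h{r_0^2},\quad\beta=\arctan\frac qp,\quad\alpha=\pi-2\beta\in(0,\pi).$$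

*Example.* For the type $(1,2,3)$ and $k=3$ we have $q/p=2$ and $\cos\alpha=-\cos2\beta=\frac{q^2-p^2}{p^2+q^2}=\frac35$, $\sin\alpha=\frac45$. The normalized values are $h=3/\sqrt{14}$, $r_0^2=5/14$, $\kappa=3\sqrt{14}/5$.

**The corners.** The purpose here is to describe a bad $R\in\mathcal N_r$ by a spin $s$ and a small tilt $m$. Let $r\le\rho/2$. For some $k$, $Re_k$ is within angle $r$ of $\pm e_z$. If the sign is minus, replace $R$ by $R\gamma$ with $\gamma$ the rotation by $\pi$ about $e_i$. This keeps $R$ bad and changes $Re_k$ to $-Re_k$. So assume $Re_k$ makes an angle less than $r$ with $+e_z$. Choose the horizontal $m=(m_x,m_y,0)$, $|m|<r$, with $T_me_z=Re_k$, and put $S=T_m^{-1}R$. Then $Se_k=e_z$, and since $(e_i,e_j,e_k)$ is positively oriented,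
$$Se_i=(\cos s',\sin s',0),\qquad Se_j=(-\sin s',\cos s',0)$$
for some $s'$. Each line $\mathbb Rw_l$ contains exactly one of the vectors $\pm pe_i\pm qe_j+he_k$. Under $S$ these have height $h$, horizontal length $r_0$ and azimuths $s'+\beta$, $s'+\pi-\beta$, $s'+\pi+\beta$, $s'+2\pi-\beta$. With $s=s'+\beta$ and $\pi-\beta=\beta+\alpha$, their images under $R$ are $T_mv(\theta_0)$, where
$$v(\theta_0)=(r_0\cos\theta_0,\;r_0\sin\theta_0,\;h),\qquad\theta_0\in\{s,\;s+\pi,\;s+\alpha,\;s+\alpha+\pi\}.\tag{4}$$
Call these corners $A,A',B,B'$ in this order. As $u$ is even and $R$ is bad, $u$ takes the same value at all four. So the unknowns are $s$ and the two coordinates of $m$, and there are three equations.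

All points $T_{tm}v(\theta_0)$, $0\le t\le1$, stay within distance $|m|<\rho/2$ of $v(\theta_0)$, hence in the band $|z-h|<\rho/2$, where (3) holds and where the distance to the $z$-axis is bounded below by a positive constant. So we may follow the azimuth continuously along this path from $\theta_0$, and $z$ and $\theta$ are smooth functions of position with bounded derivatives of all orders. All Taylor remainders below are therefore uniform in $s$.

Put
$$\ell_m(\theta_0)=(m\times v(\theta_0))_z=r_0(m_x\sin\theta_0-m_y\cos\theta_0).$$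
Then $\ell_m(\theta_0+\pi)=-\ell_m(\theta_0)$.

**Lemma 4 (the tilt is $O(\eta)$).** Suppose $|U_k|,|U_k'|,|\psi_k|\le M_1$ for all $k$. There is a constant $C'$, depending only on $a,b,c,\rho,M_1$ (not on $r\le\rho/2$, $\eta$, $s$, $k$), such that every bad $R$ as above satisfies $|m|\le C'(|m|^2+\eta)$. If moreover $r\le1/(2C')$, then $|m|\le2C'\eta$.

*Proof.* The point $T_mv(\theta_0)$ has height $z=h+\ell_m(\theta_0)+O(|m|^2)$ and azimuth $\theta=\theta_0+O(|m|)$. As $U(\theta)=U(\theta_0)+O(|m|)$ and $\ell_m=O(|m|)$, (3) gives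
$$u-h=U(\theta_0)\,\ell_m(\theta_0)+O(|m|^2+\eta).$$
Compare $A$ with $A'$. Since $U(s+\pi)=U(s)\ge\frac12$ and $\ell_m(s+\pi)=-\ell_m(s)$, equality of $u$ gives $2U(s)\ell_m(s)=O(|m|^2+\eta)$, so $|\ell_m(s)|\le C(|m|^2+\eta)$. In the same way $B$ and $B'$ give $|\ell_m(s+\alpha)|\le C(|m|^2+\eta)$. The linear map $m\mapsto(\ell_m(s),\ell_m(s+\alpha))$ has determinant
$$r_0^2\bigl(-\sin s\cos(s+\alpha)+\cos s\sin(s+\alpha)\bigr)=r_0^2\sin\alpha\neq0$$
and bounded entries, so its inverse is bounded uniformly in $s$. This gives $|m|\le C'(|m|^2+\eta)$; take the largest of the three constants for $k=1,2,3$. If $|m|<r\le1/(2C')$, then $C'|m|^2\le|m|/2$, and $|m|\le2C'\eta$ follows. $\blacksquare$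

## 7. First-order perturbations leave a function of mean zero

The natural attempt is to choose $\psi$ so that no bad rotation survives to first order in $\eta$. Drop the index $k$, write $m=\eta\nu$ with $|\nu|\le2C'$, and $\ell=\ell_\nu$. By (3), at a corner with base azimuth $\theta_0$,
$$\frac{u-h}\eta=U(\theta_0)\bigl(\ell(\theta_0)-\psi(\theta_0)\bigr)+O(\eta).$$
Split $\psi=\psi_{\rm odd}+\psi_{\rm ev}$, where $\psi_{\rm odd}$ changes sign and $\psi_{\rm ev}$ does not under $\theta\mapsto\theta+\pi$. Up to $O(\eta)$ the values at $A,A'$ are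
$$U(s)\bigl[\pm(\ell(s)-\psi_{\rm odd}(s))-\psi_{\rm ev}(s)\bigr],$$
and likewise at $B,B'$ with $s+\alpha$. The two coordinates of $\nu$ can always be adjusted so that $\ell(s)=\psi_{\rm odd}(s)$ and $\ell(s+\alpha)=\psi_{\rm odd}(s+\alpha)$, by the determinant above. Averaging over $A,A'$ and over $B,B'$ leaves one first-order condition on the spin $s$:
$$W(s)-W(s+\alpha)=O(\eta),\qquad W=U\psi_{\rm ev}.$$
We would like $W(s)-W(s+\alpha)$ to have no zero. But $W$ is $\pi$-periodic, so
$$\int_0^\pi\bigl(W(s)-W(s+\alpha)\bigr)\,ds=0,$$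
and the continuous function $W(s)-W(s+\alpha)$ vanishes somewhere. No choice of $U$ and $\psi$ excludes bad rotations at first order.

The way on is to give up the first order deliberately: take $\psi_{\rm ev}=0$ at leading order, so that the first-order condition holds for every $s$, and let the second order decide. At second order the tilt enters nonlinearly, and the two corner pairs no longer contribute a function and its translate.

## 8. The second-order condition on the spin

We now take
$$\psi=\varphi+\eta\mu,\qquad\varphi(\theta+\pi)=-\varphi(\theta),\qquad\mu(\theta+\pi)=\mu(\theta),\tag{5}$$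
with $\varphi,\mu$ smooth, so that on the band $u=h+U(z-h-\eta\varphi-\eta^2\mu)$. Let $M$ bound $U,U',\varphi,\varphi',\varphi'',\mu,\mu'$ in absolute value, for all three $k$. Lemma 4 applies with $M_1=2M$. Define
$$d_+(\theta)=\frac{\varphi(\theta+\alpha)-\varphi(\theta)\cos\alpha}{\sin\alpha},\qquad d_-(\theta)=\frac{\varphi(\theta)\cos\alpha-\varphi(\theta-\alpha)}{\sin\alpha},$$
$$E_\pm=-\tfrac\kappa2(\varphi^2+d_\pm^2)+\kappa\varphi'd_\pm,$$
$$\Omega(s)=U(s)\bigl(E_+(s)-\mu(s)\bigr)-U(s+\alpha)\bigl(E_-(s+\alpha)-\mu(s+\alpha)\bigr).$$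
As $\varphi$, $\varphi'$, $d_\pm$ change sign under $\theta\mapsto\theta+\pi$, the functions $E_\pm$ and $\Omega$ are $\pi$-periodic.

**Lemma 5.** Let $r\le\min(\rho/2,1/(2C'))$ with $C'$ from Lemma 4. There is $C''$, depending only on $a,b,c,\rho,M$, such that if some $R\in\mathcal N_r$ is bad for $u$, then $|\Omega_k(s)|\le C''\eta$ for some $k$ and some $s$.

*Proof.* All constants in $O(\cdot)$ depend only on $a,b,c,\rho,M$. Take the coordinates of Section 6 and write $m=\eta\nu$, $|\nu|\le2C'$, $\ell=\ell_\nu$.

**Step 1: position of a corner to second order.** The purpose is to compute height and azimuth of $T_mv(\theta_0)$. We have $\ell'=r_0(\nu_x\cos\theta_0+\nu_y\sin\theta_0)$ and $\ell^2+\ell'^2=r_0^2|\nu|^2$. In $T_mv=v+\eta\,\nu\times v+\frac{\eta^2}2\nu\times(\nu\times v)+O(\eta^3)$, with $\nu$ horizontal,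
$$\nu\times v=(\nu_yh,\,-\nu_xh,\,\ell),\qquad\bigl(\nu\times(\nu\times v)\bigr)_z=\bigl(\nu(\nu\cdot v)-|\nu|^2v\bigr)_z=-|\nu|^2h.$$
Since $h|\nu|^2=\kappa r_0^2|\nu|^2=\kappa(\ell^2+\ell'^2)$, the height is
$$z=h+\eta\ell-\tfrac{\eta^2}2\kappa(\ell^2+\ell'^2)+O(\eta^3).$$
The linear change of azimuth is $\frac\eta{r_0}$ times the component of $(\nu_yh,-\nu_xh)$ along $(-\sin\theta_0,\cos\theta_0)$, that is, $\frac{\eta h}{r_0}(-\nu_y\sin\theta_0-\nu_x\cos\theta_0)=-\eta\kappa\ell'$. So
$$\theta=\theta_0-\eta\kappa\ell'+O(\eta^2).$$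

**Step 2: value of $u$ at a corner.** Insert Step 1 into (3), using $\varphi(\theta)=\varphi(\theta_0)-\eta\kappa\varphi'(\theta_0)\ell'+O(\eta^2)$ and $\mu(\theta)=\mu(\theta_0)+O(\eta)$. This gives
$$\frac{u-h}\eta=U(\theta)\bigl[\ell-\varphi+\eta E\bigr]+O(\eta^2),\qquad E=-\tfrac\kappa2(\ell^2+\ell'^2)+\kappa\varphi'\ell'-\mu,\tag{6}$$
where everything in the bracket is taken at $\theta_0$, and $U(\theta)=U(\theta_0)+O(\eta)$.

**Step 3: the tilt is determined by $\varphi$ up to $O(\eta)$.** Under $\theta_0\mapsto\theta_0+\pi$ the functions $\ell,\ell',\varphi,\varphi'$ change sign, while $U$ and $\mu$ do not. So $E$ is unchanged and $\ell-\varphi$ changes sign. Equality of $u$ at $A$ and $A'$ and (6) give $2U(s)(\ell(s)-\varphi(s))=O(\eta)$. Hence, with $U\ge\frac12$,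
$$\ell(s)=\varphi(s)+\eta x,\qquad\ell(s+\alpha)=\varphi(s+\alpha)+\eta y,\qquad x,y=O(1),$$
the second from $B,B'$. A combination of $\sin$ and $\cos$ is determined by its values at $s$ and $s+\alpha$:
$$\ell(\theta)=\frac{\ell(s)\sin(s+\alpha-\theta)+\ell(s+\alpha)\sin(\theta-s)}{\sin\alpha}.$$
Differentiating,
$$\ell'(s)=\frac{\ell(s+\alpha)-\ell(s)\cos\alpha}{\sin\alpha}=d_+(s)+O(\eta),\qquad\ell'(s+\alpha)=\frac{\ell(s+\alpha)\cos\alpha-\ell(s)}{\sin\alpha}=d_-(s+\alpha)+O(\eta).$$
Therefore $E=E_+(s)-\mu(s)+O(\eta)$ at $A,A'$ and $E=E_-(s+\alpha)-\mu(s+\alpha)+O(\eta)$ at $B,B'$.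

**Step 4: averaging over opposite corners.** The purpose is to eliminate the unknown $x,y$. The bracket in (6) is now $O(\eta)$, so replacing $U(\theta)$ by $U(\theta_0)$ costs only $O(\eta^2)$. Let $\tau=(u-h)/\eta^2$ be the common value at the four corners. Then
$$\begin{aligned}A,A':\quad&\tau=U(s)\bigl[\pm x+E_+(s)-\mu(s)\bigr]+O(\eta),\\ B,B':\quad&\tau=U(s+\alpha)\bigl[\pm y+E_-(s+\alpha)-\mu(s+\alpha)\bigr]+O(\eta).\end{aligned}$$
Average over $A,A'$, average over $B,B'$, and subtract: $\Omega(s)=O(\eta)$. $\blacksquare$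

So it is enough to choose $U,\varphi,\mu$ such that $\Omega$ has no zero, and then to take $\eta$ small.

## 9. Making the second-order condition a nonzero constant

Put $D=E_+-E_-$ and $V=U(E_--\mu)$, both $\pi$-periodic. Then
$$\Omega(s)=V(s)-V(s+\alpha)+U(s)D(s),\qquad\int_0^\pi\Omega\,ds=\int_0^\pi U D\,ds,\tag{7}$$
$$D=\kappa\bigl(d_+-d_-\bigr)\bigl(\varphi'-\tfrac12(d_++d_-)\bigr).\tag{8}$$
The function $D$ depends only on $\varphi$.

**Constant slope still fails.** Suppose $U\equiv1$. Then for every choice of $\varphi$ and $\mu$ the mean of $\Omega$ is zero, so $\Omega$ vanishes somewhere and the second order does not help. To see this, let $c(t)=\int_0^{2\pi}\varphi(\theta)\varphi(\theta+t)\,d\theta$, an even function of $t$. We have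
$$\frac D\kappa=\varphi'(d_+-d_-)-\tfrac12(d_+^2-d_-^2).$$
Integrating by parts, $\int_0^{2\pi}\varphi'(\theta)\varphi(\theta+t)\,d\theta=-c'(t)$, and $c'$ is odd, so
$$\sin\alpha\int_0^{2\pi}\varphi'(d_+-d_-)\,d\theta=-c'(\alpha)-c'(-\alpha)+2\cos\alpha\,c'(0)=0.$$
Also $\sin^2\alpha\int_0^{2\pi} d_\pm^2\,d\theta=c(0)(1+\cos^2\alpha)-2\cos\alpha\,c(\pm\alpha)$, the same for both signs. Hence $\int D=0$.

By (7), what is needed is a nonconstant slope $U$, larger where $D>0$ and smaller where $D<0$: it gives $\int UD>0$. After that, $\mu$ is used to level $\Omega$ to its mean.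

**Choice of $\varphi$.** The values $\alpha=\frac\pi2,\frac\pi3,\frac{2\pi}3$ correspond to $q/p=1,\sqrt3,1/\sqrt3$, so by hypothesis they do not occur. Let $n=5$ if $\alpha\in\{\frac\pi6,\frac{5\pi}6\}$ and $n=3$ otherwise. Then
$$\cos n\alpha\ne\cos\alpha,\qquad 2n\alpha\notin\pi\mathbb Z.\tag{9}$$
For $n=3$: $\cos3\alpha-\cos\alpha=-2\sin2\alpha\sin\alpha\neq0$ as $\alpha\ne\frac\pi2$, and $6\alpha\notin\pi\mathbb Z$ as $\alpha$ is none of $\frac\pi6,\frac\pi3,\frac\pi2,\frac{2\pi}3,\frac{5\pi}6$. For $n=5$: $\cos5\alpha=-\cos\alpha\neq\cos\alpha$ and $10\alpha\in\{\frac{5\pi}3,\frac{25\pi}3\}$.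

Let $\varphi(\theta)=\cos n\theta$. Since $n$ is odd, $\varphi(\theta+\pi)=-\varphi(\theta)$. From the definitions,
$$d_+-d_-=\frac{\varphi(\theta+\alpha)+\varphi(\theta-\alpha)-2\varphi\cos\alpha}{\sin\alpha}=\frac{2(\cos n\alpha-\cos\alpha)}{\sin\alpha}\cos n\theta,$$
$$\tfrac12(d_++d_-)=\frac{\varphi(\theta+\alpha)-\varphi(\theta-\alpha)}{2\sin\alpha}=-\frac{\sin n\alpha}{\sin\alpha}\sin n\theta,\qquad\varphi'=-n\sin n\theta.$$
Inserting in (8),
$$D(\theta)=K\sin2n\theta,\qquad K=\kappa\,\frac{(\cos n\alpha-\cos\alpha)(\sin n\alpha-n\sin\alpha)}{\sin^2\alpha}.$$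
Here $K\ne0$: the first factor is nonzero by (9), and $|\sin n\alpha|<n\sin\alpha$ for $n\ge2$. That inequality holds for $n=2$ since $|\cos\alpha|<1$, and then by induction from $|\sin(n+1)\alpha|\le|\sin n\alpha|+\sin\alpha$.

*Example.* For $(1,2,3)$ and $k=3$, $\cos\alpha=\frac35$, so $n=3$, $\cos3\alpha=-\frac{117}{125}$, $\sin3\alpha=\frac{44}{125}$, and $K=\kappa\cdot\bigl(-\frac{192}{125}\bigr)\bigl(-\frac{256}{125}\bigr)\cdot\frac{25}{16}=\frac{3072}{625}\kappa$.

**Choice of $U$.** For $\lambda\in(0,\frac12]$ let $U=1+\lambda\sigma$ with $\sigma(\theta)=\operatorname{sgn}(K)\sin2n\theta$. Then $U$ is $\pi$-periodic, $\frac12\le U\le\frac32$, and $UD=K\sin2n\theta+\lambda|K|\sin^22n\theta$, that is,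
$$UD=\frac{\lambda|K|}2+K\sin2n\theta-\frac{\lambda|K|}2\cos4n\theta.$$
The mean is now $\lambda|K|/2>0$.

**Choice of $\mu$.** We want $V$ in (7) to cancel the oscillating part. Let
$$\Psi(s)=-\frac{K\cos(2ns-n\alpha)}{2\sin n\alpha}-\frac{\lambda|K|\sin(4ns-2n\alpha)}{4\sin2n\alpha}.$$
By (9), $\sin2n\alpha\ne0$, hence also $\sin n\alpha\neq0$, so $\Psi$ is defined. It is smooth and $\pi$-periodic. From $\cos(2ns+n\alpha)-\cos(2ns-n\alpha)=-2\sin2ns\,\sin n\alpha$ and $\sin(4ns+2n\alpha)-\sin(4ns-2n\alpha)=2\cos4ns\,\sin2n\alpha$,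
$$\Psi(s+\alpha)-\Psi(s)=K\sin2ns-\frac{\lambda|K|}2\cos4ns.$$
Put $\mu=E_--\Psi/U$, which is smooth and $\pi$-periodic. Then $V=U(E_--\mu)=\Psi$, and (7) gives
$$\Omega(s)=\Psi(s)-\Psi(s+\alpha)+U(s)D(s)=\frac{\lambda|K|}2\qquad\text{for all }s.\tag{10}$$

## 10. Order of the constants and the end of the proof of Theorem 1

Carry out Section 9 for $k=1,2,3$, with the same $\lambda$, obtaining $\varphi_k,U_k,\mu_k,K_k$, and let $u$ be the function of Section 5 with $\psi_k=\varphi_k+\eta\mu_k$. All that remains is to choose the parameters in an order that avoids circularity.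

1. The number $\rho$ and the functions $\omega$, $\chi$ are fixed, as are the $\varphi_k$ and $K_k$, which do not depend on $\lambda$.
2. The functions $U_k,\varphi_k,\mu_k$ and each of their derivatives are bounded uniformly in $\lambda\in(0,\frac12]$, since $U_k\ge\frac12$ and $\lambda$ enters only as a bounded coefficient. So one $M$ as in Section 8 serves for all $\lambda\in(0,\frac12]$. This fixes $C'$ (Lemma 4 with $M_1=2M$) and $C''$ (Lemma 5).
3. Fix $r=\min(\rho/2,1/(2C'))$. This fixes $\delta_0(r)$ in Lemma 3.
4. On the support of $\chi(z-a_k)$ we have $|z-a_k|\le\rho$, the three supports are disjoint, $|\sigma_k|\le1$ and $U_k\le\frac32$. Hence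
$$\|u-u_0\|_\infty\le\rho\lambda+\tfrac32(\eta M+\eta^2M)\le C_0(\lambda+\eta),\qquad C_0=\max(\rho,3M),$$
for all $\lambda\in(0,\frac12]$, $\eta\in(0,1]$. Fix $\lambda\in(0,\frac12]$ and $\eta_0\in(0,1]$ with $C_0(\lambda+\eta_0)<\delta_0(r)/2$.
5. Choose $\eta\in(0,\eta_0]$ with $C''\eta<\frac\lambda2\min_k|K_k|$.

Suppose $R$ is bad for this $u$. By Lemma 3 and item 4, $R\in\mathcal N_r$. By Lemma 5, $|\Omega_k(s)|\le C''\eta$ for some $k$ and $s$. By (10), $|\Omega_k(s)|=\frac\lambda2|K_k|>C''\eta$, a contradiction. So $u$ is a smooth even function with no bad rotation, and Lemma 2 finishes the proof of Theorem 1. $\blacksquare$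

## 11. Quotient $\sqrt3$: every small perturbation of $u_0$ keeps a bad rotation

If $\alpha\in\{\frac\pi3,\frac{2\pi}3\}$, no odd $n$ satisfies (9). If $3\mid n$, then $2n\alpha\in2\pi\mathbb Z$. If $3\nmid n$ and $n$ is odd, then $n\alpha\equiv\pm\alpha$ modulo $2\pi$, so $\cos n\alpha=\cos\alpha$. The following statement, which is not needed for Theorem 1, shows that no cleverer choice would help. The function $u$ of Section 10 satisfies $\|u-u_0\|_{C^1}\le C(\lambda+\eta)$, so it becomes $C^1$-close to $u_0$ as $\lambda,\eta\to0$.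

**Proposition 2.** Let $a^2+b^2+c^2=1$, let two of $a,b,c$ have quotient $\sqrt3$, let $h$ be the third one, and let $u_0=\omega(|z|)$ as in Section 5 with $2\rho<h$. Then there is $\epsilon_0>0$ such that for every even $C^1$ function $u$ on $S^2$ with $\|u-u_0\|_{C^1}<\epsilon_0$ some $R$ is bad for $u$. Consequently the surface $x\mapsto(1+\varepsilon u(x))x$ ($0<\varepsilon$, $\varepsilon\max|u|<1$) has an inscribed box of type $(a,b,c)$.

*Proof.* Use $r_0$, $\alpha$, $v(\theta)$, $T_m$, $\ell_m$ as in Section 6, for the index $k$ with $a_k=h$.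

**Step 1: a hexagon containing the corners.** For $s\in\mathbb R/2\pi$ and horizontal $m$ with $|m|\le r$ put $P_j=T_mv(s+j\pi/3)$, $j\in\mathbb Z/6$. Here $\alpha\in\{\frac\pi3,\frac{2\pi}3\}$. If $\alpha=\frac\pi3$, the points $P_0,P_1,P_3,P_4$ have base azimuths $s,s+\alpha,s+\pi,s+\alpha+\pi$. If $\alpha=\frac{2\pi}3$, put $t=s+\frac\pi3$. Then $P_1,P_3,P_4,P_0$ have base azimuths $t,t+\alpha,t+\pi,t+\alpha+\pi$. By (4), in both cases $P_0,P_1,P_3,P_4$ lie one on each diagonal of a box of type $(a,b,c)$, so if $u$ is equal at these four points, some $R$ is bad.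

**Step 2: for every spin, a unique tilt equalizing opposite corners.** Let
$$\Phi_s(m)=\bigl(u(P_0)-u(P_3),\;u(P_1)-u(P_4)\bigr),\qquad L_s(m)=2\bigl(\ell_m(s),\ell_m(s+\tfrac\pi3)\bigr).$$
The linear map $L_s$ has determinant of absolute value $4r_0^2\sin\frac\pi3\neq0$ and bounded entries, so $L_s^{-1}$ is bounded uniformly in $s$. By Rodrigues' formula the height of $T_mv(\theta)$ is $h\cos|m|+\frac{\sin|m|}{|m|}\ell_m(\theta)$. If $r<h-2\rho$, all these heights exceed $2\rho$, where $\omega(z)=z$. So for $u=u_0$ the map is $\Phi^0_s(m)=\frac{\sin|m|}{|m|}L_s(m)$, whose derivative differs from $L_s$ by $O(r^2)$ on $|m|\le r$. For general $u$, the difference $\Phi_s-\Phi_s^0$ and its $m$-derivative are $O(\epsilon_0)$ uniformly. Let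
$$N_s(m)=m-L_s^{-1}\Phi_s(m).$$
Choose first $r$ so small that $\|L_s^{-1}(L_s-D\Phi_s^0)\|\le\frac14$. Then choose $\epsilon_0$ so small that $\|L_s^{-1}(D\Phi_s^0-D\Phi_s)\|\le\frac14$ and $|N_s(0)|=|L_s^{-1}\Phi_s(0)|\le\frac r2$, which is possible since $\Phi^0_s(0)=0$. Then $N_s$ maps $\{|m|\le r\}$ into itself and contracts with constant $\frac12$. Its unique fixed point $m(s)$ is the unique zero of $\Phi_s$ in $\{|m|\le r\}$. It depends continuously on $s$, because
$$|m(s)-m(s')|\le\tfrac12|m(s)-m(s')|+|N_s(m(s'))-N_{s'}(m(s'))|,$$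
and the last term tends to $0$ as $s\to s'$.

**Step 3: two continuous functions of the spin.** At $(s,m(s))$ let
$$g(s)=u(P_0)-u(P_1),\qquad k(s)=u(P_2)-u(P_5).$$
Both are continuous on $\mathbb R/2\pi$. Since $\Phi_s(m(s))=0$, a zero of $g$ gives $u(P_0)=u(P_1)=u(P_3)=u(P_4)$, hence a bad $R$. So it remains to find a zero of $g$.

**Step 4: a spin at which all three opposite pairs agree.** Replacing $s$ by $s+\pi$ replaces $P_j$ by $P_{j+3}$, so $\Phi_{s+\pi}=-\Phi_s$. By uniqueness $m(s+\pi)=m(s)$, and then $k(s+\pi)=-k(s)$. By the intermediate value theorem $k(s_0)=0$ for some $s_0$. At $(s_0,m(s_0))$ we therefore have $u(P_j)=u(P_{j+3})=:\tau_j$ for $j=0,1,2$.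

**Step 5: a telescoping sum.** Replacing $s_0$ by $s_0+\frac\pi3$ replaces $P_j$ by $P_{j+1}$. So at $m=m(s_0)$ the map $\Phi_{s_0+\pi/3}$ has the value $(u(P_1)-u(P_4),u(P_2)-u(P_5))=0$, and $\Phi_{s_0+2\pi/3}$ has the value $(u(P_2)-u(P_5),u(P_3)-u(P_0))=0$. By uniqueness $m(s_0)=m(s_0+\frac\pi3)=m(s_0+\frac{2\pi}3)$, and so
$$g(s_0)+g(s_0+\tfrac\pi3)+g(s_0+\tfrac{2\pi}3)=(\tau_0-\tau_1)+(\tau_1-\tau_2)+(\tau_2-\tau_0)=0.$$
Three numbers with sum zero are not all positive and not all negative, so $g$ vanishes somewhere by the intermediate value theorem. The statement about the box follows from Lemma 1, which does not use that $a,b,c$ are distinct. $\blacksquare$
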